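
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Algebras with a unique simple module and many idempotents}


\begin{abstract}
Let $A$ be a non-zero unital algebra over a field $\mathbb{K}$ in which every non-zero one-sided ideal contains a non-zero idempotent, and suppose that any two simple left $A$-modules are isomorphic. If $\dim_{\mathbb{K}}A$ is countable, then $A\cong M_n(\Delta)$ for some division ring $\Delta$ and some $n\ge 1$. Rangaswamy and Srivastava state that they do not know whether this remains true in uncountable dimension. It does not: over every field there is a von Neumann regular counterexample of dimension $|\mathbb{K}|^{\aleph_0}$, a union of matrix algebras over ultrapowers of rational function fields. Conversely, the conclusion holds whenever $\dim_{\mathbb{K}}A<|\mathbb{K}|^{\aleph_0}$, so this bound is optimal.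
\end{abstract}

\section{The question and the answer}

All rings are unital, and $\mathbb{K}$ is a field. A matrix ring $M_n(D)$ over a division ring $D$ has, up to isomorphism, only one simple left module, the column space $D^n$: the regular module is a direct sum of copies of $D^n$, and every simple module is a quotient of the regular module. When does the converse hold? Some hypothesis is needed, since the local algebra $\mathbb{K}[x]/(x^2)$ has only one simple module and is not of the form $M_n(D)$. The following hypothesis excludes it:
\begin{equation}\tag{I}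
\text{every non-zero one-sided ideal of $A$ contains a non-zero idempotent.}
\end{equation}
It forces the Jacobson radical to vanish (Step~1 in Section~\ref{sec:lower}), and it holds in every von Neumann regular ring, that is, in every ring in which each $a$ has a $b$ with $aba=a$. Indeed, if $a\neq0$, then $ba\in Aa$ and $ab\in aA$ are idempotents, and they are non-zero because $a(ba)=a=(ab)a$. Rangaswamy and Srivastava \cite{RS} state the following.

\begin{quote}
\textbf{Corollary.} \emph{Suppose $A$ is a unital countable dimensional $\mathbb{K}$-algebra in which every non-zero one-sided ideal contains a non-zero idempotent. Then the following are equivalent: \textup{(a)} any two simple left $A$-modules are isomorphic; \textup{(b)} $A\cong M_n(D)$, where $D$ is a division ring and $n\ge1$.}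
\end{quote}

\noindent They add: ``We do not know if the above corollary holds if the algebra $A$ has uncountable $\mathbb{K}$-dimension.'' Since (b) implies (a) for every ring, the question is whether (a) implies (b).

Which answer should one guess? Consider the union of the chain $M_2(\mathbb{K})\subset M_4(\mathbb{K})\subset M_8(\mathbb{K})\subset\cdots$, in which $x$ is identified with the block-diagonal matrix having two blocks $x$. It is von Neumann regular, and it is not of the form (b), because it contains arbitrarily large finite sets of non-zero orthogonal idempotents with sum $1$. It also has more than one simple module (Section~\ref{sec:model}). Roughly, it acts on ``infinite tensors'' $v_0\otimes v_1\otimes\cdots$ of vectors in $\mathbb{K}^2$, and two infinite tensors that differ in infinitely many places seem to have nothing to do with each other. This suggests that (a) always fails when (b) does. But the argument only shows that a unique simple module would have to house all infinite tensors at once. There are essentially $|\mathbb{K}|^{\aleph_0}$ of these, so such a module must be large.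 This heuristic turns out to give the exact threshold: below dimension $|\mathbb{K}|^{\aleph_0}$ there is no room for a unique simple module (unless (b) holds), and at that dimension there is enough.

\begin{theorem}\label{thm:counter}
Let $\kappa$ be an infinite cardinal with $\kappa^{\aleph_0}=\kappa\ge|\mathbb{K}|$, for instance $\kappa=|\mathbb{K}|^{\aleph_0}$. There is a von Neumann regular $\mathbb{K}$-algebra $A$ (so that \textup{(I)} holds) with $\dim_{\mathbb{K}}A=\kappa\ge2^{\aleph_0}$ such that any two simple left $A$-modules are isomorphic and any two simple right $A$-modules are isomorphic, but $A\not\cong M_n(\Delta)$ for every division ring $\Delta$ and every $n\ge1$.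
\end{theorem}

\begin{theorem}\label{thm:positive}
Let $A\neq0$ be a $\mathbb{K}$-algebra satisfying \textup{(I)} in which any two simple left modules are isomorphic. If $\dim_{\mathbb{K}}A<|\mathbb{K}|^{\aleph_0}$, then $A\cong M_n(\Delta)$ for some division ring $\Delta$ and some $n\ge1$. More precisely, if $A$ is not of this form and $S$ is its simple left module, then
\[
\dim_{\operatorname{End}_A(S)}S\ \ge\ |\mathbb{K}|^{\aleph_0}.
\]
\end{theorem}

So the answer to the question is \emph{no}, over every field and in ZFC. By the two theorems together, $|\mathbb{K}|^{\aleph_0}$ is exactly the smallest dimension in which the corollary fails. Theorem~\ref{thm:positive} contains the implication (a)$\Rightarrow$(b) of the corollary, because $\aleph_0<2^{\aleph_0}\le|\mathbb{K}|^{\aleph_0}$. If $\mathbb{K}$ is finite or countable, then $|\mathbb{K}|^{\aleph_0}=2^{\aleph_0}$. In that case the corollary holds in dimension $\aleph_1$ if $\aleph_1<2^{\aleph_0}$ and fails there under the continuum hypothesis.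

Theorem~\ref{thm:counter} is proved in Sections~\ref{sec:criterion} and~\ref{sec:counter}. Section~\ref{sec:model} explains the idea of Theorem~\ref{thm:positive} in a model case, and Section~\ref{sec:lower} contains its proof; these two sections do not depend on the earlier ones.

\section{Unions of endomorphism rings}\label{sec:criterion}

The counterexample has the form $\bigcup_\ell\operatorname{End}_{B_\ell}(D)$ for a descending chain of fields $D=B_0\supseteq B_1\supseteq\cdots$. Each ring in this union is a full matrix ring, so at each finite stage there is only one simple module. New simple modules can arise only in the limit, and for this type of algebra one can say exactly when that happens.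

We need one fact from linear algebra. \emph{If $V$ is a finite-dimensional vector space and $L$ is a proper left ideal of $\operatorname{End}(V)$, then $\bigcap_{f\in L}\ker f\neq0$.} Suppose instead that the intersection is $0$. Since $V$ is finite-dimensional, there are $f_1,\dots,f_r\in L$ with $\bigcap_i\ker f_i=0$. The map $v\mapsto(f_1(v),\dots,f_r(v))$ from $V$ to $V^r$ is then injective and has a linear left inverse $(v_1,\dots,v_r)\mapsto\sum_ig_i(v_i)$. So $1=\sum_ig_if_i\in L$, a contradiction.

\begin{proposition}\label{prop:criterion}
Let $D=B_0\supseteq B_1\supseteq B_2\supseteq\cdots$ be fields with $[D:B_\ell]<\infty$ for all $\ell$. Put $A_\ell=\operatorname{End}_{B_\ell}(D)$, so that $A_\ell\subseteq A_{\ell+1}$, and $A=\bigcup_\ell A_\ell$. Then $A$ is von Neumann regular, $D$ is a simple left $A$-module, and the following are equivalent: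
\begin{enumerate}
\item[\textup{(1)}] any two simple left $A$-modules are isomorphic;
\item[\textup{(2)}] for every sequence $U_0\supseteq U_1\supseteq\cdots$ in which $U_\ell$ is a non-zero $B_\ell$-subspace of $D$, we have $\bigcap_\ell U_\ell\neq0$.
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{Regularity.} Let $f\in A_\ell$. Choose a $B_\ell$-linear map $g:f(D)\to D$ with $f(g(z))=z$ for all $z\in f(D)$ and extend it to a $B_\ell$-linear map $D\to D$. Then $fgf=f$ with $g\in A_\ell\subseteq A$.

\emph{Simplicity.} The ring $A_0=\operatorname{End}_D(D)$ consists of the multiplications by elements of $D$, so $Ad=D$ for every non-zero $d\in D$.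

(2)$\Rightarrow$(1). Let $m$ be a maximal left ideal of $A$; we show that $A/m\cong D$. Since $1\notin m$, the left ideal $m_\ell=m\cap A_\ell$ of $A_\ell$ is proper, so $U_\ell=\bigcap_{f\in m_\ell}\ker f$ is a non-zero $B_\ell$-subspace of $D$. From $m_\ell\subseteq m_{\ell+1}$ we get $U_{\ell+1}\subseteq U_\ell$. By (2) there is a non-zero $d\in\bigcap_\ell U_\ell$. Every element of $m$ lies in some $m_\ell$, so $md=0$. Thus $m\subseteq\operatorname{Ann}_A(d)\neq A$, and $m=\operatorname{Ann}_A(d)$ by maximality. Hence $A/m\cong Ad=D$.

(1)$\Rightarrow$(2). Let $(U_\ell)$ be as in (2). The sets $L_\ell=\{f\in A_\ell: f(U_\ell)=0\}$ are left ideals of $A_\ell$ with $1\notin L_\ell$, and $L_\ell\subseteq L_{\ell+1}$ because $U_{\ell+1}\subseteq U_\ell$. So $\bigcup_\ell L_\ell$ is a proper left ideal of $A$ and lies in a maximal left ideal $m$. By (1) there is an isomorphism $A/m\cong D$; let $d\neq0$ be the image of $1+m$, so that $md=0$. In particular $L_\ell d=0$. As $L_\ell$ contains a $B_\ell$-linear projection with kernel $U_\ell$, we get $d\in U_\ell$, for every $\ell$.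
\end{proof}

Condition (2) is a compactness property: the spaces $U_\ell$ shrink, and so do the fields over which they are spaces, but something must survive. The next example shows how it fails for the most obvious chain, and how one might repair it.

\begin{example}\label{ex:rational}
Let $F$ be a field, $E=F(t)$ and $C_\ell=F(t^{2^\ell})$. Then $E=C_0\supset C_1\supset\cdots$, and $1,t,\dots,t^{2^\ell-1}$ is a $C_\ell$-basis of $E$. We show that (2) fails for $D=E$ and $B_\ell=C_\ell$. Put
\[
n_\ell=\sum_{0\le i<\ell/2}4^i,\qquad\text{so}\qquad 3n_\ell+1=4^{\lceil\ell/2\rceil}\equiv0\pmod{2^\ell}.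
\]
The difference $n_{\ell+1}-n_\ell$ is $0$ for odd $\ell$ and $4^{\ell/2}=2^\ell$ for even $\ell$, hence divisible by $2^\ell$. So the $C_\ell$-lines $U_\ell=t^{n_\ell}C_\ell$ satisfy $U_{\ell+1}\subseteq U_\ell$. Suppose $0\neq x\in\bigcap_\ell U_\ell$, and let $v$ be the order of $x$ at $t=0$. Non-zero elements of $C_\ell$ have order divisible by $2^\ell$, so $v\equiv n_\ell$ and $3v+1\equiv0\pmod{2^\ell}$ for all $\ell$. Then $3v+1=0$, which no integer satisfies. So $\bigcap_\ell U_\ell=0$, and by Proposition~\ref{prop:criterion} the ring $\bigcup_\ell\operatorname{End}_{C_\ell}(E)$ has at least two non-isomorphic simple left modules.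

What is missing is a power $t^v$ whose exponent satisfies infinitely many congruences at once. Any finite number of them can be satisfied, since $v=n_j$ satisfies $v\equiv n_\ell\pmod{2^\ell}$ for all $\ell\le j$. This suggests replacing $E$ by a field of sequences in $E$, where two sequences are identified if they agree at ``almost all'' places, and replacing $C_\ell$ by the sequences with values in $C_\ell$. The sequence $d=(t^{n_0},t^{n_1},t^{n_2},\dots)$ then satisfies, at each place $j\ge\ell$,
\[
t^{n_j}=t^{n_\ell}\cdot t^{n_j-n_\ell}\in t^{n_\ell}C_\ell .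
\]
If the places $j\ge\ell$ count as almost all places, then $d$ belongs to the $\ell$-th line in the new field, for every $\ell$.
\end{example}

\section{The counterexample}\label{sec:counter}

``Almost all'' is made precise by an ultrafilter. A \emph{non-principal ultrafilter} $\mathcal{U}$ on $\omega=\{0,1,2,\dots\}$ is a family of subsets, closed under supersets and finite intersections, which contains exactly one of $Y$, $\omega\setminus Y$ for each $Y\subseteq\omega$, and which contains no finite set. It exists by Zorn's lemma and contains all cofinite sets. We fix one. We say that a property holds for almost all $j$ if the set of all $j$ with this property is in $\mathcal{U}$. Finitely many properties that hold for almost all $j$ hold simultaneously for almost all $j$; for infinitely many properties this may fail, as the properties $j\ge\ell$ ($\ell\in\omega$) show. For a field $E$, the \emph{ultrapower} $E^\omega/\mathcal{U}$ is the set of classes $[x]=[(x(j))_{j}]$ of sequences in $E$, where sequences that agree for almost all $j$ are identified. It is a field: if $[x]\neq0$, then $x(j)\neq0$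 for almost all $j$, and one inverts $x$ at these places. The field $E$ embeds in it by constant sequences.

\begin{lemma}\label{lem:saturation}
Let $E=C_0\supseteq C_1\supseteq\cdots$ be fields with $[E:C_\ell]<\infty$ for all $\ell$. Put $D=E^\omega/\mathcal{U}$, and let $B_\ell=C_\ell^\omega/\mathcal{U}\subseteq D$ be the subfield of classes of sequences in $C_\ell$. Then every $C_\ell$-basis of $E$ is a $B_\ell$-basis of $D$, and the chain $D=B_0\supseteq B_1\supseteq\cdots$ satisfies condition \textup{(2)} of Proposition~\textup{\ref{prop:criterion}}.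
\end{lemma}

\begin{proof}
Let $e_1,\dots,e_n$ be a $C_\ell$-basis of $E$. Given $[x]\in D$, write $x(j)=\sum_ic_i(j)e_i$ with $c_i(j)\in C_\ell$; then $[x]=\sum_i[c_i]e_i$. If $\sum_i[c_i]e_i=0$ with $c_i\in C_\ell^\omega$, then $\sum_ic_i(j)e_i=0$ for almost all $j$. For these $j$ all $c_i(j)$ vanish, so $[c_i]=0$ for all $i$.

Now let $U_0\supseteq U_1\supseteq\cdots$ be as in (2). For each $\ell$ choose a $B_\ell$-basis $w_{\ell,1},\dots,w_{\ell,r_\ell}$ of $U_\ell$, where $1\le r_\ell<\infty$, choose representing sequences $w_{\ell,i}=[(w_{\ell,i}(j))_j]$, and put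
\[
U_\ell(j)=\sum_{i}C_\ell\,w_{\ell,i}(j)\subseteq E\qquad(j\in\omega).
\]
At a given place $j$ these spaces need not be non-zero, nor form a chain. But for each fixed $\ell$ we have:
\begin{itemize}
\item $U_\ell(j)\neq0$ for almost all $j$, because $w_{\ell,1}\neq0$.
\item $U_{\ell+1}(j)\subseteq U_\ell(j)$ for almost all $j$. Indeed, each of the finitely many $w_{\ell+1,i}$ lies in $U_\ell$, so it is a combination of the finitely many $w_{\ell,i'}$ with coefficients in $B_\ell$. Represent the coefficients by sequences in $C_\ell$. For almost all $j$ the resulting equations hold at $j$ for all $i$, and then all $w_{\ell+1,i}(j)$ lie in $U_\ell(j)$. Since $C_{\ell+1}\subseteq C_\ell$, this gives $U_{\ell+1}(j)\subseteq U_\ell(j)$.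
\end{itemize}
The exceptional sets depend on $\ell$, so we cannot treat all $\ell$ at one place. Instead we treat, at each place, as many $\ell$ as that place allows. By the two facts above, and since $\mathcal{U}$ contains the cofinite sets,
\[
Y_\ell=\{j\ge\ell:\ U_\ell(j)\neq0\text{ and }U_{i+1}(j)\subseteq U_i(j)\text{ for all }i<\ell\}\in\mathcal{U}.
\]
If $j\in Y_{\ell+1}$, then $0\neq U_{\ell+1}(j)\subseteq U_\ell(j)$, so $j\in Y_\ell$; thus $Y_{\ell+1}\subseteq Y_\ell$. For $j\in Y_0$ let $\ell(j)=\max\{\ell:j\in Y_\ell\}$, which exists because $j\in Y_\ell$ implies $\ell\le j$, and choose a non-zero $d(j)\in U_{\ell(j)}(j)$. For $j\notin Y_0$ put $d(j)=1$. Let $d=[(d(j))_j]$; then $d\neq0$.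

Fix $\ell$. If $j\in Y_\ell$, then $j\in Y_0$ and $\ell(j)\ge\ell$. Since $j\in Y_{\ell(j)}$, we get $d(j)\in U_{\ell(j)}(j)\subseteq U_\ell(j)$, so $d(j)=\sum_ib_i(j)w_{\ell,i}(j)$ with $b_i(j)\in C_\ell$. Put $b_i(j)=0$ for $j\notin Y_\ell$. As $Y_\ell\in\mathcal{U}$, we conclude that $d=\sum_i[b_i]w_{\ell,i}\in U_\ell$. Hence $0\neq d\in\bigcap_\ell U_\ell$.
\end{proof}

The proof uses that each $U_\ell$ is finite-dimensional over $B_\ell$ (so that there are only finitely many equations for each $\ell$), that the chain is indexed by $\omega$ (so that only the finitely many indices $\ell\le j$ are treated at the place $j$), and that $\mathcal{U}$ is non-principal (so that the sets $\{j\ge\ell\}$ belong to it).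

\begin{proof}[Proof of Theorem \textup{\ref{thm:counter}}]
If $\kappa=|\mathbb{K}|^{\aleph_0}$, then $\kappa$ is infinite, $\kappa\ge|\mathbb{K}|$ and $\kappa^{\aleph_0}=|\mathbb{K}|^{\aleph_0\cdot\aleph_0}=\kappa$, so this $\kappa$ is allowed. In general let $X$ be a set of $\kappa$ indeterminates; it serves only to adjust the dimension. Put
\[
F=\mathbb{K}(X),\qquad E=F(t),\qquad C_\ell=F(t^{2^\ell}),
\]
\[
D=E^\omega/\mathcal{U},\qquad B_\ell=C_\ell^\omega/\mathcal{U},\qquad A_\ell=\operatorname{End}_{B_\ell}(D),\qquad A=\bigcup_{\ell}A_\ell .
\]
The field $\mathbb{K}\subseteq F$ lies in every $B_\ell$, as constant sequences, so $A$ is a $\mathbb{K}$-algebra. By Lemma~\ref{lem:saturation}, $1,t,\dots,t^{2^\ell-1}$ is a $B_\ell$-basis of $D$; hence $A_\ell\cong M_{2^\ell}(B_\ell)$ and Proposition~\ref{prop:criterion} applies. It shows that $A$ is von Neumann regular. Condition (2) holds by Lemma~\ref{lem:saturation}, so every simple left $A$-module is isomorphic to $D$.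

\emph{$A$ is not a matrix ring over a division ring.} As a left module over itself, $M_n(\Delta)$ has length $n$. But for every $\ell$ the subring $A_\ell\cong M_{2^\ell}(B_\ell)$ contains $2^\ell$ non-zero orthogonal idempotents with sum $1$, so ${}_AA$ is a direct sum of $2^\ell$ non-zero submodules.

\emph{Dimension.} Since $\kappa$ is infinite and $\kappa\ge|\mathbb{K}|$, we have $|E|=\kappa$, and so $|D|\le\kappa^{\aleph_0}=\kappa$. Each $A_\ell$ is isomorphic to a ring of finite matrices over $B_\ell\subseteq D$, so $|A|\le\aleph_0\cdot\kappa=\kappa$ and $\dim_{\mathbb{K}}A\le\kappa$. On the other hand, $A\supseteq A_0\cong D\supseteq F\supseteq X$, and $X$ is $\mathbb{K}$-linearly independent of size $\kappa$. Hence $\dim_{\mathbb{K}}A=\kappa=\kappa^{\aleph_0}\ge2^{\aleph_0}$.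

\emph{Right modules.} By Proposition~\ref{prop:involution} below, $A$ has an involution, so $A\cong A^{\mathrm{op}}$. Since right $A$-modules are left $A^{\mathrm{op}}$-modules, any two simple right $A$-modules are isomorphic.
\end{proof}

\begin{proposition}\label{prop:involution}
The algebra $A$ constructed above has a $\mathbb{K}$-linear involution, that is, a $\mathbb{K}$-linear anti-automorphism of order at most $2$.
\end{proposition}

\begin{proof}
Each $A_\ell$ is a matrix ring over a field, so it has transpositions. The point is to choose them compatibly, which we do by choosing compatible bilinear forms.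

Let $\tau_\ell:D\to B_\ell$ be the $B_\ell$-linear map that takes the coefficient of $1$ in the basis $1,t,\dots,t^{2^\ell-1}$. The form $\beta_\ell(x,y)=\tau_\ell(xy)$ is $B_\ell$-bilinear and symmetric. It is non-degenerate: if $x\neq0$, then $\beta_\ell(x,x^{-1})=\tau_\ell(1)=1$. So each $f\in A_\ell$ has a unique adjoint $f^\dagger\in A_\ell$, defined by $\beta_\ell(f(x),y)=\beta_\ell(x,f^\dagger(y))$ for all $x,y\in D$. The map $f\mapsto f^\dagger$ is $B_\ell$-linear, hence $\mathbb{K}$-linear; it satisfies $(fg)^\dagger=g^\dagger f^\dagger$, and $f^{\dagger\dagger}=f$ because $\beta_\ell$ is symmetric.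

It remains to show that $f^\dagger$ does not change when $f$ is regarded as an element of $A_{\ell+1}$. Let $\rho_\ell:B_\ell\to B_{\ell+1}$ take the coefficient of $1$ in the $B_{\ell+1}$-basis $1,t^{2^\ell}$ of $B_\ell$. (This is a basis: place by place, every element of $C_\ell$ is a unique $C_{\ell+1}$-combination of $1$ and $t^{2^\ell}$.) Let $x=\sum_{i<2^\ell}b_it^i$ with $b_i=b_i'+b_i''t^{2^\ell}$ and $b_i',b_i''\in B_{\ell+1}$. Then $x=\sum_{i<2^\ell}(b_i't^i+b_i''t^{i+2^\ell})$, so $\tau_{\ell+1}(x)=b_0'=\rho_\ell(\tau_\ell(x))$. Therefore, for $f\in A_\ell$ with adjoint $f^\dagger$ with respect to $\beta_\ell$,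
\[
\tau_{\ell+1}(f(x)y)=\rho_\ell\bigl(\tau_\ell(f(x)y)\bigr)=\rho_\ell\bigl(\tau_\ell(xf^\dagger(y))\bigr)=\tau_{\ell+1}(xf^\dagger(y)).
\]
So $f^\dagger$ is also the adjoint of $f$ with respect to $\beta_{\ell+1}$. Thus $f\mapsto f^\dagger$ is well defined on $A$, with the required properties.
\end{proof}

\section{Why a unique simple module must be large: the model case}\label{sec:model}

Before we prove Theorem~\ref{thm:positive}, here is the argument for the algebra $A=\bigcup_kM_2(\mathbb{K})^{\otimes k}$ from the introduction, where $x\in M_2(\mathbb{K})^{\otimes k}$ is identified with $x\otimes1$. The idea is to attach to each sequence $a\in\mathbb{K}^\omega$ a vector $s_a$ that plays the role of the infinite tensor of the columns $(1,a_k)^{T}$, and to show that these vectors are independent if the sequences differ often enough. Consider the matrices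
\[
e=\begin{pmatrix}1&0\\0&0\end{pmatrix},\qquad
y(a)=\begin{pmatrix}1&0\\a&0\end{pmatrix},\qquad
g(b)=\begin{pmatrix}-b&1\\0&0\end{pmatrix}\qquad(a,b\in\mathbb{K}).
\]
The idempotent $y(a)$ projects onto the line spanned by the column $(1,a)^{T}$, and $g(b)$ kills this line exactly if $a=b$. In formulas,
\[
e\,y(a)=e,\qquad y(a)\,e=y(a),\qquad g(b)\,y(a)=(a-b)e .
\]
For a sequence $a=(a_0,a_1,\dots)\in\mathbb{K}^\omega$ put
\[
F_k(a)=y(a_0)\otimes\cdots\otimes y(a_{k-1})\in A .
\]
Suppose, for a contradiction, that every simple left $A$-module is isomorphic to one module $S$. Since $F_k(a)F_{k+1}(a)=F_{k+1}(a)$, we have $(1-F_k(a))(1-F_{k+1}(a))=1-F_k(a)$. So the left ideals $A(1-F_k(a))$ form an ascending chain, and they are proper because $F_k(a)$ is a non-zero idempotent. Their union lies in a maximal left ideal $m$, and the image of $1+m$ under an isomorphism $A/m\cong S$ is a non-zero vector $s_a\in S$ with $F_k(a)s_a=s_a$ for all $k$.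

To separate $s_a$ from two other vectors $s_b$ and $s_c$, suppose that there are distinct indices $k,k'$ with $a_k\neq b_k$ and $a_{k'}\neq c_{k'}$. Choose $N>k,k'$, and let $R\in M_2(\mathbb{K})^{\otimes N}$ be the tensor with $g(b_k)$ in slot $k$, $g(c_{k'})$ in slot $k'$, and $e$ in all other slots. Then $Rs_b=RF_N(b)s_b=0$ and $Rs_c=RF_N(c)s_c=0$. On the other hand,
\[
RF_N(a)=(a_k-b_k)(a_{k'}-c_{k'})\,Q,\qquad Q=e\otimes\cdots\otimes e\in M_2(\mathbb{K})^{\otimes N}.
\]
Since $y(a_i)e=y(a_i)$, we have $F_N(a)Q=F_N(a)$. So $F_N(a)Qs_a=s_a\neq0$, which gives $Qs_a\neq0$ and $Rs_a=RF_N(a)s_a\neq0$. Hence $s_a$ is not a combination of $s_b$ and $s_c$, even with coefficients in $\operatorname{End}_A(S)$.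

The same works for any finite number of vectors, provided that a different slot is available for each vector to be killed. (One slot is not enough for several: three columns $(1,a)^{T}$ in $\mathbb{K}^2$ are always dependent.) This is guaranteed if the sequences pairwise differ at \emph{infinitely many} coordinates. There are uncountably many sequences in $\mathbb{K}^\omega$ with this property (see Step~6 below), whereas $\dim_{\mathbb{K}}S\le\dim_{\mathbb{K}}A=\aleph_0$. This is a contradiction, so $A$ has at least two non-isomorphic simple modules.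

A general algebra has no tensor factors. All that we shall find is a partial set of $2\times2$ matrix units inside each corner $hAh$, and these need not fill the corner. But the argument above used only $e$ and the two elements
\[
u=\begin{pmatrix}0&0\\1&0\end{pmatrix},\qquad v=\begin{pmatrix}0&1\\0&0\end{pmatrix},
\]
from which $y(a)=e+au$ and $g(b)=v-be$. The tensor product can be replaced by nesting: the next triple is chosen in the corner $eAe$.

\section{The lower bound}\label{sec:lower}

The proof follows the model. Steps~1--3 produce the triples $e,u,v$ in every corner, Step~4 nests them and constructs the vectors $s_a$, Step~5 separates these vectors, and Step~6 counts them.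

\begin{proof}[Proof of Theorem \textup{\ref{thm:positive}}]
Let $A\neq0$ satisfy (I), let all simple left $A$-modules be isomorphic to $S$, and suppose that $A$ is not of the form $M_n(\Delta)$. By Schur's lemma $\Gamma=\operatorname{End}_A(S)$ is a division ring; it contains the image of $\mathbb{K}$. We shall show that $\dim_\Gamma S\ge|\mathbb{K}|^{\aleph_0}$. Since $S$ is a quotient of ${}_AA$, this gives
\[
\dim_{\mathbb{K}}A\ge\dim_{\mathbb{K}}S\ge\dim_\Gamma S\ge|\mathbb{K}|^{\aleph_0},
\]
so both statements of the theorem follow.

\medskip
\noindent\textbf{Step 1: $A$ is a simple ring.} If $e$ is an idempotent in the Jacobson radical $J$, then $1-e$ is an invertible idempotent, so $1-e=1$ and $e=0$. By (I), $J=0$. The radical is the intersection of the annihilators of the simple left modules, and these are all isomorphic to $S$, so $\operatorname{Ann}_A(S)=J=0$. Now a proper two-sided ideal $I$ lies in a maximal left ideal $m$. From $IA\subseteq I\subseteq m$ we get $I(A/m)=0$, and $A/m\cong S$. So $I\subseteq\operatorname{Ann}_A(S)=0$.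

\medskip
\noindent\textbf{Step 2: every corner splits.} \emph{For each non-zero idempotent $h$, the ring $hAh$ has an idempotent other than $0$ and $h$.} This is where we use that $A$ is not a matrix ring over a division ring. Suppose that the claim fails for $h$. We first show that $Ah$ is a minimal left ideal. Let $0\neq L\subseteq Ah$ be a left ideal. By (I) there is a non-zero idempotent $g\in L$. Since $gh=g$, we have $hg=hgh\in hAh$ and $(hg)^2=h(gh)g=hg$. Moreover $g(hg)=(gh)g=g\neq0$, so $hg\neq0$. Hence $hg=h$, so $h\in L$ and $L=Ah$.

By Step~1, $A=AhA=\sum_{a\in A}Aha$. Each $Aha$ is a homomorphic image of the simple module $Ah$, and $1$ lies in a finite subsum. So ${}_AA$ is a finite sum of simple modules isomorphic to $Ah$, and ${}_AA\cong(Ah)^n$ for some $n\ge1$. Therefore $A\cong\operatorname{End}_A({}_AA)^{\mathrm{op}}\cong M_n(\operatorname{End}_A(Ah)^{\mathrm{op}})$, and $\operatorname{End}_A(Ah)$ is a division ring by Schur's lemma: a contradiction.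

\medskip
\noindent\textbf{Step 3: partial matrix units.} \emph{For every non-zero idempotent $h$ there are $e,u,v\in hAh$ with $e\neq0$ and}
\[
e^2=e,\qquad ue=u,\qquad ev=v,\qquad vu=e,\qquad eu=0=ve .
\]
By Step~2 write $h=p+q$ with non-zero orthogonal idempotents $p,q\in hAh$. By Step~1, $A=ApA=AqA$, so $pAq\neq0$, since otherwise $A=(ApA)(AqA)=A(pAq)A=0$. Pick $0\neq x\in pAq$. By (I), now for right ideals, $xA$ contains a non-zero idempotent $g=xy$. As $x\in pA$, we have $pg=g$. Put
\[
e=gp,\qquad u=qygp,\qquad v=ex .
\]
Then:
\begin{itemize}
\item $e^2=g(pg)p=g^2p=gp=e$, and $eg=g(pg)=g\neq0$, so $e\neq0$;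
\item $ue=qyg(pg)p=qyg^2p=qygp=u$ and $ev=e^2x=ex=v$;
\item $xu=(xq)ygp=xygp=g^2p=e$, so $vu=e(xu)=e^2=e$;
\item $e=pgp\in pAp$, $u\in qAp$ and $v\in pAq$, so $e,u,v\in hAh$, and $pq=qp=0$ gives $eu=0=ve$.
\end{itemize}

\medskip
\noindent\textbf{Step 4: nested corners and the vectors $s_a$.} Put $h_0=1$. Given $h_k$, apply Step~3 with $h=h_k$ to get $e_k,u_k,v_k\in h_kAh_k$, and let $h_{k+1}=e_k$. All $h_k$ are non-zero idempotents, and $h_ih_j=h_jh_i=h_i$ for $i\ge j$. For $a,b\in\mathbb{K}$ put
\[
y_k(a)=h_{k+1}+au_k\in h_kAh_{k+1},\qquad g_k(b)=v_k-bh_{k+1}\in h_{k+1}Ah_k .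
\]
The relations of Step~3 give $h_{k+1}y_k(a)=h_{k+1}+ah_{k+1}u_k=h_{k+1}$ and
\[
g_k(b)y_k(a)=v_kh_{k+1}+av_ku_k-bh_{k+1}-ab\,h_{k+1}u_k=(a-b)h_{k+1}.
\]
We record these two equations:
\begin{equation}\label{eq:rel}
h_{k+1}y_k(a)=h_{k+1},\qquad g_k(b)y_k(a)=(a-b)h_{k+1}.
\end{equation}
For $a=(a_k)\in\mathbb{K}^\omega$ let
\[
F_0(a)=1,\qquad F_k(a)=y_0(a_0)y_1(a_1)\cdots y_{k-1}(a_{k-1})\in Ah_k .
\]
In the following we write $F_k$ for $F_k(a)$. For $j<k$ we have $h_k=h_kh_{j+1}$, so by \eqref{eq:rel}
\[
h_ky_j(a_j)=h_kh_{j+1}y_j(a_j)=h_kh_{j+1}=h_k .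
\]
Applying this to the factors of $F_k$ from left to right, we get $h_kF_k=h_k$. Consequently $F_k\neq0$, and
\[
F_k^2=(F_kh_k)F_k=F_k(h_kF_k)=F_kh_k=F_k,\qquad F_kF_{k+1}=F_k^2\,y_k(a_k)=F_{k+1}.
\]
It follows that $(1-F_k)(1-F_{k+1})=1-F_k-F_{k+1}+F_kF_{k+1}=1-F_k$, so the left ideals $A(1-F_k)$ form an ascending chain. They are proper: if $1=z(1-F_k)$, then $F_k=z(1-F_k)F_k=0$, which is false. So $\bigcup_kA(1-F_k)$ is a proper left ideal and lies in a maximal left ideal $m$. By hypothesis $A/m\cong S$, and the image of $1+m$ is a vector $s_a\in S$ with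
\[
s_a\neq0,\qquad F_k(a)s_a=s_a\quad\text{for all }k .
\]
Since $s_a=F_k(a)h_ks_a$, we also have $h_ks_a\neq0$ for all $k$. Note that all the vectors $s_a$ lie in the \emph{same} module $S$; after Step~1, this is the second place where uniqueness is used.

\medskip
\noindent\textbf{Step 5: separation.} \emph{If $a^1,\dots,a^r\in\mathbb{K}^\omega$ are such that $a^1$ differs from each of $a^2,\dots,a^r$ at infinitely many coordinates, then there is $R\in A$ with $Rs_{a^1}\neq0$ and $Rs_{a^i}=0$ for $2\le i\le r$.}

Choose distinct indices $k_2,\dots,k_r$ with $a^1_{k_i}\neq a^i_{k_i}$, and choose $N\ge1$ larger than all of them. Put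
\[
R=R_{N-1}\cdots R_1R_0,\qquad R_{k_i}=g_{k_i}(a^i_{k_i})\ \ (2\le i\le r),\qquad R_k=h_{k+1}\ \text{for the other }k<N .
\]
Each $R_k$ lies in $h_{k+1}Ah_k$, so $R_kh_k=R_k$. For every $a\in\mathbb{K}^\omega$, \eqref{eq:rel} gives $R_ky_k(a_k)=c_k(a)h_{k+1}$, where $c_{k_i}(a)=a_{k_i}-a^i_{k_i}$ and $c_k(a)=1$ for the other $k<N$. In the product
\[
RF_N(a)=R_{N-1}\cdots R_1\,\bigl(R_0\,y_0(a_0)\bigr)\,y_1(a_1)\cdots y_{N-1}(a_{N-1})
\]
the inner pair is $c_0(a)h_1$. The factor $h_1$ is absorbed by $R_1h_1=R_1$, the next inner pair is $R_1y_1(a_1)=c_1(a)h_2$, and so on. After $N$ such reductions,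
\[
Rs_a=RF_N(a)s_a=\Bigl(\prod_{k<N}c_k(a)\Bigr)h_Ns_a,\qquad h_Ns_a\neq0 .
\]
For $a=a^1$ all factors $c_k(a)$ are non-zero. For $a=a^i$ with $i\ge2$ the factor $c_{k_i}(a)$ is zero. This proves the claim.

\medskip
\noindent\textbf{Step 6: counting.} Let $T\subseteq\mathbb{K}^\omega$ be a set whose members pairwise differ at infinitely many coordinates. We show that the vectors $s_a$ with $a\in T$ are distinct and $\Gamma$-linearly independent. Let $a^1,\dots,a^r\in T$ be distinct and suppose that $\sum_i\gamma_is_{a^i}=0$ with $\gamma_i\in\Gamma$. With $R$ as in Step~5, and since the elements of $\Gamma$ commute with the action of $R$ on $S$, we get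
\[
0=R\sum_i\gamma_is_{a^i}=\sum_i\gamma_iRs_{a^i}=\gamma_1Rs_{a^1}.
\]
Since $Rs_{a^1}\neq0$ and $\Gamma$ is a division ring, $\gamma_1=0$. By symmetry all $\gamma_i$ vanish. Finally, a set $T$ of size $|\mathbb{K}|^{\aleph_0}$ exists: fix a map $\pi:\omega\to\omega$ with all fibers infinite and take $T=\{c\circ\pi:c\in\mathbb{K}^\omega\}$. If $c\neq c'$, say $c_i\neq c'_i$, then $c\circ\pi$ and $c'\circ\pi$ differ on the whole infinite fiber $\pi^{-1}(i)$. Therefore $\dim_\Gamma S\ge|T|=|\mathbb{K}|^{\aleph_0}$.
\end{proof}

\begin{remark}
In this proof, hypothesis (I) was used only for the Jacobson radical in Step~1, for left ideals in Step~2 and for principal right ideals in Step~3.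
\end{remark}

\begin{thebibliography}{9}
\bibitem{RS} Kulumani M. Rangaswamy, Ashish K Srivastava, ``Graded Naimark's Problem for Leavitt Path Algebras'', arXiv:2506.08305 (2025).
\end{thebibliography}

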